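\title{The Liouville domain of the equation $\Delta u+|\nabla u|^q u^p=0$}

\begin{abstract}
We determine, for every $n\ge2$, the exponents $p\in\mathbb R$, $q\ge0$ for which every positive classical solution of $\Delta u+|\nabla u|^qu^p=0$ on $\mathbb R^n$ is constant. The property fails exactly when $n\ge3$, $0\le q<1$ and $p+q-1\ge\frac{(2-q)^2}{(1-q)(n-2)}$, which is the range in which nonconstant positive radial solutions exist. Outside this range every positive solution in a ball $B_{2R}$ satisfies $|\nabla u|/u\le C(n,p,q)/R$ in $B_R$, and the estimate extends to complete manifolds with Ricci curvature bounded below. The proof applies the maximum principle to $|\nabla\log u|^2\,h(t)$, where $t=-u\Delta u/|\nabla u|^2$ and the weight $h$ is built from a curve that the radial solutions cross in one direction only.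
\end{abstract}

\section{Introduction}

Let $n\ge2$, $p\in\mathbb R$ and $q\ge0$, and consider the equation
\begin{equation}\label{eq:main}
\Delta u+|\nabla u|^q u^p=0 .
\end{equation}
A \emph{solution} is a positive $C^2$ function that satisfies \eqref{eq:main} at every point, with the convention $|\nabla u|^0=1$. Write $\mathbb R^2_+=\{(p,q)\in\mathbb R^2: q\ge0\}$. The \emph{Liouville domain} $\mathcal D_L(n)$ is the set of $(p,q)\in\mathbb R^2_+$ for which every solution on $\mathbb R^n$ is constant. For $q>0$ the positive constants are solutions. For $q=0$ they are not, and $(p,0)\in\mathcal D_L(n)$ means that there is no solution on $\mathbb R^n$ at all.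

The first place to look for nonconstant solutions is among radial functions. By a result of Bidaut-V\'eron, Garc\'ia-Huidobro and V\'eron, for $n\ge3$ a nonconstant radial solution on $\mathbb R^n$ exists if and only if $(p,q)$ lies in
\[
\mathcal D(n)=\Big\{(p,q):\ 0\le q<1,\ \ p+q-1\ge\frac{(2-q)^2}{(1-q)(n-2)}\Big\}.
\]
For $q=0$ this is the condition $p\ge\frac{n+2}{n-2}$. Put $\mathcal D(2)=\emptyset$. The question, posed in \cite{Lu}, is whether
\[
\mathcal D_L(n)=\mathbb R^2_+\setminus\mathcal D(n)\qquad\text{for every } n\ge2,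
\]
that is, whether a nonconstant solution can exist only when a radial one does.

Two cases can be settled at once, and both suggest a positive answer. Let $n=2$. Every solution is superharmonic, so for $\epsilon,\rho>0$ the function $u+\epsilon\log(|x-x_0|/\rho)$ is superharmonic outside $B_\rho(x_0)$; it tends to $+\infty$, hence it is at least $\min_{\partial B_\rho(x_0)}u$ there. Letting $\epsilon\to0$ and then $\rho\to0$ gives $u\ge u(x_0)$ for every $x_0$, so $u$ is constant. Now let $q=2$ and let $n$ be arbitrary. Put $\phi(w)=\exp\big(w^{p+1}/(p+1)\big)$ if $p\ne-1$ and $\phi(w)=w$ if $p=-1$, so that $\phi'=w^p\phi$ and $\phi$ is bounded near $0$. Then $U=\int_0^u\phi(w)\,dw$ satisfies $\Delta U=\phi(u)\Delta u+\phi'(u)|\nabla u|^2=0$; it is a positive harmonic function on $\mathbb R^n$, hence constant, and so is $u$.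

We show that the answer is yes in general, and that the Liouville property holds in a quantitative, local form.

\begin{theorem}\label{thm:grad}
Let $n\ge2$ and $(p,q)\in\mathbb R^2_+\setminus\mathcal D(n)$. There is a constant $C=C(n,p,q)$ such that every solution $u$ of \eqref{eq:main} in a ball $B_{2R}(x_0)\subset\mathbb R^n$ satisfies
\begin{equation}\label{eq:est}
\sup_{B_R(x_0)}\frac{|\nabla u|}{u}\le\frac CR .
\end{equation}
In particular, every solution on $\mathbb R^n$ is constant.
\end{theorem}

The last sentence follows by letting $R\to\infty$ in \eqref{eq:est}.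

\begin{theorem}\label{thm:radial}
If $(p,q)\in\mathcal D(n)$, then \eqref{eq:main} has a nonconstant radial solution on $\mathbb R^n$.
\end{theorem}

Theorem~\ref{thm:radial} is contained in the result quoted above. We include a short proof, because it introduces the phase plane on which the proof of Theorem~\ref{thm:grad} is built.

\begin{corollary}\label{cor:main}
For every $n\ge2$ we have $\mathcal D_L(n)=\mathbb R^2_+\setminus\mathcal D(n)$. Moreover, for $(p,q)\in\mathbb R^2_+$ the following are equivalent: \emph{(i)} $(p,q)\notin\mathcal D(n)$; \emph{(ii)} every solution on $\mathbb R^n$ is constant; \emph{(iii)} the estimate \eqref{eq:est} holds for all solutions in all balls, with $C=C(n,p,q)$.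
\end{corollary}

\begin{proof}
Theorem~\ref{thm:grad} gives (i)$\Rightarrow$(iii), the limit $R\to\infty$ gives (iii)$\Rightarrow$(ii), and Theorem~\ref{thm:radial} gives (ii)$\Rightarrow$(i).
\end{proof}

\begin{theorem}\label{thm:manifold}
Let $(\mathcal M^n,g)$ be a complete Riemannian manifold with $\mathrm{Ric}\ge-(n-1)K$, $K\ge0$, and let $(p,q)\in\mathbb R^2_+\setminus\mathcal D(n)$. Every solution of \eqref{eq:main} in a geodesic ball $B_{2R}(x_0)\subset\mathcal M$ satisfies
\[
\sup_{B_R(x_0)}\frac{|\nabla u|}{u}\le C(n,p,q)\,\big(R^{-1}+\sqrt K\big).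
\]
In particular, if $\mathrm{Ric}\ge0$, every solution on $\mathcal M$ is constant.
\end{theorem}

The proof of Theorem~\ref{thm:grad} is a pointwise Bernstein argument, that is, the maximum principle applied to a function of $u$ and $\nabla u$. Applied to $|\nabla\log u|^2$ itself it works only for $p+q-1<\frac4{n-1}$. To reach the boundary of $\mathcal D(n)$ we multiply by a weight, and the choice of the weight becomes a problem about plane curves. Section~\ref{sec:radial} treats radial solutions. Section~\ref{sec:barriers} formulates the plane problem and solves it by hand for $\Delta u+u^4=0$ in $\mathbb R^3$. Section~\ref{sec:bernstein} derives \eqref{eq:est} from a solution of the plane problem, Section~\ref{sec:construction} solves it for all $(p,q)\notin\mathcal D(n)$, and Section~\ref{sec:manifold} proves Theorem~\ref{thm:manifold}.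

Throughout,
\[
m=n-1,\qquad s=p+q-1,\qquad a=1-q,\qquad M=1+ma,\qquad \sigma=1-\tfrac q2 ,
\]
and, for $n\ge3$ and $0\le q<1$,
\[
s^*=\frac{(2-q)^2}{(1-q)(n-2)}=\frac{(1+a)^2}{a(m-1)} ,
\]
so that $\mathcal D(n)=\{0\le q<1,\ s\ge s^*\}$ for $n\ge3$.

\section{Radial solutions}\label{sec:radial}

For $u=u(r)$, $r=|x|>0$, equation \eqref{eq:main} reads $(r^mu')'=-r^m|u'|^qu^p$. The restriction $q<1$ in $\mathcal D(n)$ is visible here: if $q\ge1$ and $u$ is a radial solution on $\mathbb R^n$, then $w=r^mu'$ satisfies $w(0)=0$ and $|w'|\le C|w|$ on bounded intervals, so $w\equiv0$ by Gronwall's inequality.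

On an interval where $u'<0$ put
\[
X=\frac{r|u'|}{u},\qquad Z=r|u'|^{q-1}u^p ,
\]
and let a dot denote $r\,d/dr$. The equation says $ru''/u'=-m+Z$, and $ru'/u=-X$. Taking logarithmic derivatives, $\dot X/X=1+(Z-m)+X$ and $\dot Z/Z=1-a(Z-m)-pX$, which is the autonomous system
\begin{equation}\label{eq:XZ}
\dot X=X\big(X+Z-(m-1)\big),\qquad \dot Z=Z\big(M-pX-aZ\big).
\end{equation}
The quantity $X$ is the local decay exponent of $u$; the value $X=m-1=n-2$ is that of the harmonic function $r^{2-n}$.

\begin{proof}[Proof of Theorem~\ref{thm:radial}]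
Here $n\ge3$, $0<a\le1$, $s\ge s^*$, and $p=s+a$.

\emph{A solution near the origin.} For $0<q<1$ the constant $1$ solves the equation with $u(0)=1$, $u'(0)=0$, so we need a formulation that selects another solution. For decreasing $u$, the function $W=(r^m|u'|)^a$ turns the equation into the system
\begin{equation}\label{eq:W}
W'=a\,r^{ma}u^p,\qquad u'=-r^{-m}W^{1/a}.
\end{equation}
With $W(0)=0$ we get $W=r^M\Phi_u(r)$, where $\Phi_u(r)=a\int_0^1w^{ma}u(rw)^p\,dw$, and since $M/a-m=1/a$ we are led to the map
\[
(Tu)(r)=1-\int_0^r\rho^{1/a}\,\Phi_u(\rho)^{1/a}\,d\rho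
\]
on the closed set $\{u\in C[0,\delta]:\frac12\le u\le1\}$. On this set $\Phi_u$ is uniformly bounded and depends on $u$ in a Lipschitz way in the supremum norm, and $y\mapsto y^{1/a}$ is Lipschitz on bounded subsets of $[0,\infty)$ because $1/a\ge1$. Hence $0\le1-Tu\le C\delta^{1+1/a}$ and $\|Tu-T\tilde u\|\le C\delta^{1+1/a}\|u-\tilde u\|$. For small $\delta$ the map $T$ is a contraction of the set into itself. Its fixed point $u$ satisfies \eqref{eq:W} and $u'<0$ on $(0,\delta]$, and
\[
(r^m|u'|)'=(W^{1/a})'=W^{q/a}r^{ma}u^p=r^m|u'|^qu^p ,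
\]
which is the radial equation.

\emph{Regularity at the origin.} As $r\to0$, $\Phi_u\to a/M$. So $u'/r=-r^{q/a}\Phi_u^{1/a}$ tends to $\omega$, where $\omega=0$ if $q>0$ and $\omega=-1/n$ if $q=0$ (then $a=1$, $M=n$). The second derivative $u''=-mu'/r-|u'|^qu^p$ tends to $0$ if $q>0$ and to $\frac mn-1=-\frac1n$ if $q=0$, that is, to $\omega$ again. The Hessian of $U(x)=u(|x|)$ has eigenvalues $u''$ and $u'/r$, so it tends to $\omega I$; and $\nabla U=(u'/r)\,x=\omega x+o(|x|)$ is differentiable at $0$ with derivative $\omega I$. Thus $U$ is $C^2$ on a ball, and \eqref{eq:main} holds at $0$ by continuity.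

\emph{Continuation.} The system \eqref{eq:W} is smooth for $r,W,u>0$. Continue the solution to a maximal interval $(0,r^*)$; on it $W$ increases and $u$ decreases. If $r^*<\infty$ and $\inf u>0$, then $W'$ is bounded, $(W,u)$ stays in a compact subset of $(0,\infty)^2$ as $r\to r^*$, and the solution extends beyond $r^*$. So it suffices to prove $X\le m-1$ on $(0,r^*)$: then $(\log u)'\ge-(n-2)/r$, hence $u(r)\ge u(\delta)(\delta/r)^{n-2}$ for $r\ge\delta$, and $r^*=\infty$.

As $r\to0$ we have $X\to0$ and $Z=u^p/\Phi_u\to M/a$. The trajectory thus starts at the rest point $(0,M/a)$ of \eqref{eq:XZ}, and we compare it with the line through this point and the rest point $(m-1,0)$. Let $\alpha=X/(m-1)$, $\beta=aZ/M$ and $D=\alpha+\beta-1$. By \eqref{eq:XZ},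
\[
\dot D=\alpha\Big[(m-1)(\alpha-1)+\frac Ma\beta\Big]+\beta\big[M(1-\beta)-p(m-1)\alpha\big].
\]
Substituting $\alpha-1=D-\beta$ and $1-\beta=\alpha-D$ gives $\dot D=kD+c\,\alpha\beta$, where $k=(m-1)\alpha-M\beta$ and
\[
c=\Big[\frac Ma-(m-1)\Big]+\big[M-(s+a)(m-1)\big]=\Big[\frac1a+1\Big]+\big[1+a-s(m-1)\big]=(m-1)(s^*-s).
\]
Here $s\ge s^*$ is used: $c\le0$, so $I(r)=D(r)\exp\big(\int_r^\delta k\,d\rho/\rho\big)$ is nonincreasing. As $r\to0$, $D\to0$ and $k\to-M<0$, so $I\to0$. Therefore $I\le0$, $D\le0$, and $\alpha\le1$, which is $X\le m-1$. The solution is global, positive and strictly decreasing.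
\end{proof}

\begin{example}\label{ex:critical}
If $s=s^*$, then $c=0$, so $I\equiv0$ and $D\equiv0$: the trajectory is the segment between the two rest points. With $\beta=1-\alpha$ the first equation of \eqref{eq:XZ} becomes $\dot\alpha=b\,\alpha(1-\alpha)$, where $b=\frac Ma-(m-1)=\frac{2-q}{1-q}$. Hence $\alpha=Ar^b/(1+Ar^b)$, and integrating $(\log u)'=-(n-2)\alpha/r$ gives
\[
u=(1+Ar^b)^{-(n-2)/b},\qquad A=\frac{(a/M)^{1/a}}{n-2},
\]
where $A$ is read off from $u'\sim-(a/M)^{1/a}r^{1/a}$. For $q=0$, $n=3$, $p=5$ this is $u=(1+r^2/3)^{-1/2}$.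
\end{example}

\section{Barriers}\label{sec:barriers}

\subsection{Coordinates that make sense for every solution}

The variables $X,Z$ contain $r$. We replace them by variables defined for an arbitrary solution. Let
\[
v=\log u,\qquad z=|\nabla v|^2,\qquad g=z^{q/2}e^{sv};
\]
then \eqref{eq:main} reads $\Delta v=-(z+g)$. On the open set $\{z>0\}$ put
\[
t=\frac gz=z^{-\sigma}e^{sv}=-\frac{u\Delta u}{|\nabla u|^2},\qquad \tau=\log t=-\sigma\log z+sv ,
\]
so that $\Delta v=-z(1+t)$. The last expression for $t$ shows that it is invariant under $u\mapsto Au(\rho\,\cdot)$, while $z$ acquires the factor $\rho^2$. These substitutions preserve \eqref{eq:main} when $A^s=\rho^{2-q}$, and they preserve \eqref{eq:est}; so $z\,h(t)$ is the natural family of test quantities. The number $t$ compares the nonlinear term with the gradient term in the equation for $v$.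

Let $e=\nabla v/\sqrt z$ and $v_{ee}=D^2v(e,e)$. The identity $\Delta v=-z(1+t)$ splits the number $1+t$ into $-v_{ee}/z$ and $-(\Delta v-v_{ee})/z$. For a decreasing radial solution, $v'=-X/r$ and $\Delta v-v_{ee}=mv'/r$, so the second part equals $m/X$; also $t=|u'|^{q-2}u^{p+1}=Z/X$. We therefore use the coordinates $(t,Y)$, where $Y=m/X$ in the radial case, and for a point $(t,Y)$ we write
\begin{equation}\label{eq:dS}
d=1+t-Y,\qquad S=s+(2-q)\,d .
\end{equation}
We call the line $Y=1+t$ the \emph{diagonal} and $d$ the \emph{depth} below it.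

\begin{lemma}\label{lem:tY}
Along a radial solution with $u'<0$,
\[
\dot Y=-XY\Big(d+\frac Ym\Big),\qquad\dot\tau=-XS .
\]
\end{lemma}

\begin{proof}
Since $Z=Xt$ and $m=XY$, we have $X+Z-(m-1)=X\big(1+t-(1-\frac1m)Y\big)=X\big(d+\frac Ym\big)$, and $\dot Y/Y=-\dot X/X$. Next, $\dot\tau=\dot Z/Z-\dot X/X=m(1+a)-(p+1)X-(1+a)Z$. With $1+a=2-q$ this is $X[(2-q)(1-d)-p-1]=-X[s+(2-q)d]$.
\end{proof}

Consider a curve in the $(t,Y)$-plane given as a graph. We regard $Y$ and $d$ as functions of $\tau=\log t$, so that a prime means $d/d\tau=t\,d/dt$ and $Y'=t-d'$. Define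
\begin{equation}\label{eq:E}
E=Y\Big(d+\frac Ym\Big)-S\,Y'=F(t,d)+S\,d',\qquad F(t,d)=Y\Big(d+\frac Ym\Big)-St ,
\end{equation}
where $Y=1+t-d$ in the definition of $F$. By Lemma~\ref{lem:tY}, at a point where a radial trajectory meets the curve, the height of the trajectory above the curve has derivative $-XE$ with respect to $\log r$. So $E=0$ is the differential equation of the radial trajectories, and a curve with $E>0$ is crossed by them only downward.

\begin{definition}\label{def:barrier}
A \emph{barrier} for $(n,p,q)$ is a continuous, compactly supported function $d:\mathbb R\to\mathbb R$ of $\tau$, of class $C^1$ on each of finitely many closed intervals that cover $\mathbb R$, such that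
\begin{enumerate}
\item[(a)] either $d\equiv0$, or $S>0$ everywhere;
\item[(b)] $E>0$ everywhere, for both one-sided derivatives at the corners.
\end{enumerate}
We also call the curve $Y=1+t-d$ a barrier. It follows the diagonal for small and for large $t$.
\end{definition}

\begin{proposition}\label{prop:criterion}
If a barrier exists for $(n,p,q)$, then \eqref{eq:est} holds with $C=C(n,p,q)$.
\end{proposition}

The proof is given in Section~\ref{sec:bernstein}; the mechanism is as follows. From the curve one builds a weight $h$ such that at a critical point of $P=zh(t)$ one has $\nabla\log z=-2d\,\nabla v$. This forces $v_{ee}=-dz$ and $\Delta v-v_{ee}=-Yz$: the solution, measured in the coordinates above, sits on the curve. At such a point Bochner's formula bounds $\Delta\log P$ from below by a positive multiple of $zE$, so that a maximum is impossible. The bound comes from a Cauchy--Schwarz inequality for the Hessian that is an equality for radial functions, which is why the radial equation $E=0$ appears.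

\subsection{The diagonal and the critical line}

The diagonal corresponds to $h=1$. On it $d=0$, $S=s$, $Y'=t$, and
\begin{equation}\label{eq:diag}
E=\frac{(1+t)^2}m-st .
\end{equation}
Since $\min_{t>0}(1+t)^2/t=4$, the diagonal is a barrier if and only if $s<4/m$. For any $s>0$,
\begin{equation}\label{eq:diagends}
E>0\ \text{ on the diagonal for } t\le\frac1{ms}\ \text{ and for } t\ge ms ,
\end{equation}
because $(1+t)^2/m$ exceeds both $1/m$ and $t^2/m$. A barrier for $s\ge4/m$ must leave the diagonal in between.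

Next take a line $Y=y+xt$. Then $Y'=xt$, $d=1-y+(1-x)t$, and
\begin{equation}\label{eq:Sline}
S=S_0+(2-q)(1-x)t,\qquad S_0=s-(2-q)(y-1).
\end{equation}
With $c_m=1-\frac1m$, formula \eqref{eq:E} reads $E=(y+xt)\big[1-c_my+(1-c_mx)t\big]-xtS$. The coefficient of $t$ is $y(1-c_mx)+x(1-c_my)-xS_0$, and that of $t^2$ is $x(1-c_mx)-(2-q)x(1-x)$. Collecting terms, $E=E_0+E_1t+E_2t^2$ with
\begin{equation}\label{eq:Eline}
\begin{gathered}
E_0=y\Big[1-\Big(1-\frac1m\Big)y\Big],\qquad E_1=y-x\Big[s+a+\Big(q-\frac2m\Big)y\Big],\\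
E_2=x\Big[\frac xm-a(1-x)\Big].
\end{gathered}
\end{equation}
For $n\ge3$ and $y>0$, $E_0>0$ exactly when $y<\bar y:=\frac m{m-1}$. For $0\le q<1$ and $x>0$, $E_2>0$ exactly when $x>\bar x:=\frac{ma}M$, and $\bar x<1$. When $n\ge3$ and $0\le q<1$ we call $Y=\bar y+\bar xt$ the \emph{critical line}. It is the line $D=0$ of Section~\ref{sec:radial}, since $D=\frac Xm(\bar y+\bar xt-Y)$. On it $E_0=E_2=0$. Using $1/\bar x=1+\frac1{ma}$,
\[
\frac{E_1}{\bar x}=\bar y\Big(a+\frac1{ma}+\frac2m\Big)-a-s=\frac{ma+\frac1a+2}{m-1}-a-s=\frac{a+\frac1a+2}{m-1}-s ,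
\]
so that
\begin{equation}\label{eq:critline}
E=\bar x\,(s^*-s)\,t\qquad\text{on the critical line.}
\end{equation}

\begin{remark}\label{rem:obstruction}
Formula \eqref{eq:critline} shows directly that no barrier exists on $\mathcal D(n)$. Since $\bar y>1$ and $\bar x<1$, a barrier lies below the critical line for small $t$ and above it for large $t$. At the first meeting point the left derivative satisfies $Y'\ge\bar xt$, and $S>0$, so $E\le\bar x(s^*-s)t$ there. Condition (b) then forces $s<s^*$.
\end{remark}

\subsection{A model case: $\Delta u+u^4=0$ in $\mathbb R^3$}\label{sec:model}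

Let $n=3$, $q=0$. Then $m=2$, $s=p-1$, $s^*=4$, and the critical line is $Y=2+\frac23t$. The diagonal is a barrier for $p<3$, and $\mathcal D(3)$ begins at $p=5$. Take $p=4$, so $s=3$ and $S=3+2d$. On the diagonal $E=\frac12(t^2-4t+1)$, which is negative for $2-\sqrt3<t<2+\sqrt3$.

On the critical line $E=\frac23t>0$, with no room at either end. Lower the intercept and raise the slope a little: for $Y=\frac74+\frac34t$ we have $d=\frac{t-3}4$, $S=\frac{t+3}2$, and
\[
E=\frac{7+3t}4\cdot\frac{1+5t}8-\frac{t+3}2\cdot\frac{3t}4=\frac{7+2t+3t^2}{32}>0 .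
\]
The weight attached to a curve will be $h=e^H$ with $H'=2d/S$. Here $H'=\frac{t-3}{t+3}$, so $h=(t+3)^2/t$ up to a factor. This weight is unbounded at both ends, so $zh$ is not comparable to $z$; in fact $zh=(g+3z)^2/g$ does not even vanish where $z$ does. The line must be bent back to the diagonal, and the positive coefficients $E_0=\frac7{32}$ and $E_2=\frac3{32}$ pay for this.

\emph{Small $t$.} For $m=2$ we have $Y(d+\frac Y2)=\frac12\big((1+t)^2-d^2\big)$. Let $t_0=\frac1{32}$, and let $d$ descend affinely in $\tau$ from $0$ to its value $\frac{t_0-3}4$ on the line, over the interval $e^{-15}t_0\le t\le t_0$. Then $-\frac34\le d\le0$, $|d'|\le\frac1{20}$, $\frac32\le S\le3$, and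
\[
E\ge\frac12\Big(1+2t-\frac9{16}\Big)-3t-\frac3{20}\ge\frac5{32}-\frac3{20}>0 .
\]
The move is affordable because the variable $\tau$ offers unlimited room as $t\to0$.

\emph{Large $t$.} From $t_1=55$ on, follow $Y=Y_1(t/t_1)^{9/8}$, where $Y_1=\frac74+\frac34t_1$, until it meets the diagonal. On this arc $Y'=\frac98Y$ and $Y\ge Y_1t/t_1\ge1+\frac34t$, so $0\le d\le\frac t4$ and
\[
\frac EY=d+\frac Y2-\frac98(3+2d)=\frac Y2-\frac{27}8-\frac54d\ge\frac{t-54}{16}>0 .
\]
Completed by the diagonal at both ends, where $E>0$, this is a barrier; Figure~\ref{fig:barrier} shows its shape. By Proposition~\ref{prop:criterion}, $\Delta u+u^4=0$ has no solution on $\mathbb R^3$.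

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.62]
\draw[->] (0,0) -- (8,0) node[right] {$t$};
\draw[->] (0,0) -- (0,8.4) node[above] {$Y$};
\draw[gray] (0,1) -- (7.2,8.2) node[right,black] {$Y=1+t$};
\draw[gray!45,line width=4pt] (0.9,1.9) -- (3.7,4.7);
\draw[dashed] (0,2.2) -- (7.2,5.8) node[right] {$Y=\bar y+\bar xt$};
\draw[very thick] (0,1) -- (0.2,1.2) .. controls (0.3,1.9) and (0.45,2.1) .. (0.6,2.26)
  -- (4.5,4.6) .. controls (5.3,5.2) and (5.9,6.2) .. (6.3,7.3) -- (7,8);
\node[left] at (0,1) {$1$};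
\node[left] at (0,2.2) {$\bar y$};
\draw[dotted] (0.6,2.26) -- (0.6,0) node[below] {$t_0$};
\draw[dotted] (4.5,4.6) -- (4.5,0) node[below] {$t_1$};
\draw[dotted] (6.3,7.3) -- (6.3,0) node[below] {$t_2$};
\end{tikzpicture}
\caption{Schematic shape of a barrier (bold) in the $(t,Y)$-plane for $n\ge3$, $0\le q<1$, $4/m<s<s^*$. On the shaded part of the diagonal $Y=1+t$ the quantity $E$ is negative. The barrier avoids it by following, for $t_0\le t\le t_1$, a line close to the critical line (dashed), with smaller intercept and larger slope, and rejoins the diagonal at $t_2$ along a power of $t$.}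
\label{fig:barrier}
\end{figure}

\section{From a barrier to the gradient estimate}\label{sec:bernstein}

\subsection{Smoothing}

We shall differentiate the weight twice, so the corners must be removed, and the error terms will grow like $1+t$, so $E$ needs a lower bound of matching order.

\begin{lemma}\label{lem:smooth}
If a barrier exists, then there is a barrier $d\in C_c^\infty(\mathbb R)$, and for it $E\ge\varepsilon(1+t)^2$ on $(0,\infty)$ with some $\varepsilon>0$.
\end{lemma}

\begin{proof}
Let $d\not\equiv0$ be a barrier supported in $[-L,L]$, and let $J$ be its range, a compact interval on which $S$, as a function of the depth, is positive. Then $\Theta(\tau,w)=-F(e^\tau,w)/\big(s+(2-q)w\big)$ is uniformly continuous on $[-L-2,L+2]\times J$, and (b) says $d'>\Theta(\tau,d)$. On each of the finitely many closed pieces both sides are continuous, so there is $\delta>0$ with $d'\ge\Theta(\tau,d)+\delta$ on $[-L-2,L+2]$, except at the corners.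

Let $d_\epsilon=d*\eta_\epsilon$, where $\eta_\epsilon\ge0$ is smooth, supported in $[-\epsilon,\epsilon]$ with $\epsilon<1$, and has integral $1$. The values of $d_\epsilon$ lie in $J$, so (a) holds. Since $d$ is Lipschitz, $d_\epsilon'=d'*\eta_\epsilon$ and $d_\epsilon\to d$ uniformly. For $|\tau|\le L+1$,
\[
d_\epsilon'(\tau)\ge\int\Theta\big(\tau-y,d(\tau-y)\big)\eta_\epsilon(y)\,dy+\delta\ge\Theta\big(\tau,d_\epsilon(\tau)\big)+\frac\delta2
\]
for small $\epsilon$, by uniform continuity. For $|\tau|>L+1$ both $d_\epsilon$ and $d$ vanish near $\tau$, so they have the same $E$. Hence $d_\epsilon$ is a smooth barrier. For a smooth barrier, including $d\equiv0$, the function $E/(1+t)^2$ is continuous and positive on $(0,\infty)$, and by \eqref{eq:diag} it tends to $1/m$ as $t\to0$ and as $t\to\infty$. So it has a positive lower bound.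
\end{proof}

\subsection{The weight and the differential inequality}

Fix a smooth barrier $d$. For $P=ze^{H(\tau)}$ and $\kappa=H'$,
\[
\nabla\log P=\nabla\log z+\kappa\,(-\sigma\nabla\log z+s\nabla v)=(1-\sigma\kappa)\nabla\log z+s\kappa\nabla v .
\]
We want this to be a positive multiple of $\nabla\log z+2d\nabla v$, so $s\kappa=2d(1-\sigma\kappa)$, which is $\kappa S=2d$. Accordingly, if $d\not\equiv0$ put
\[
\kappa=\frac{2d}S,\qquad\mu=1-\sigma\kappa=\frac sS,\qquad H(\tau)=\int_{-\infty}^\tau\kappa,\qquad h=e^H .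
\]
Condition (a) is used here: $S$ is bounded below by a positive constant, and $s>0$ because $S=s$ off the support of $d$. If $d\equiv0$ put $\kappa=0$, $\mu=1$, $h=1$, for $s$ of any sign. In both cases $\mu$ and $h$ lie between positive constants (for $h$, because $\kappa$ has compact support), and $s\kappa=2\mu d$. If $d\not\equiv0$, then $\kappa'=2d'\big(S-(2-q)d\big)/S^2=2\mu d'/S$.

On $\{z>0\}$ a solution is smooth. Indeed, $|\nabla u|^qu^p$ is there a smooth function of $(u,\nabla u)$, hence of class $C^1$, and the interior Schauder estimate ($\Delta u\in C^{k,\gamma}_{\rm loc}$ implies $u\in C^{k+2,\gamma}_{\rm loc}$) can be iterated. We use Bochner's formula $\Delta|\nabla v|^2=2|D^2v|^2+2\nabla v\cdot\nabla\Delta v$.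

\begin{lemma}\label{lem:ineq}
On $\{z>0\}$ let $P=zh$, $G=\log P$ and $\xi=\nabla G$, where $h,\mu,d,Y,E$ are evaluated at $\tau(x)$. There is $C$ depending only on $n,p,q$ and the barrier such that
\[
\Delta G\ge2\mu zE-C(1+t)\sqrt z\,|\xi|-C|\xi|^2 .
\]
\end{lemma}

\begin{proof}
Let $\eta=\xi/\mu$ and $\eta_e=\eta\cdot e$. By the choice of $\kappa$,
\begin{equation}\label{eq:gradz}
\nabla\log z=-2d\,\nabla v+\eta .
\end{equation}
We express every term of Bochner's formula through $z,t$ and $\eta$.

\emph{The Hessian.} Since $\nabla z=2D^2v\,\nabla v$, we have $v_{ee}=\frac12\sqrt z\,\nabla\log z\cdot e$, so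
\[
v_{ee}=-dz+\tfrac12\sqrt z\,\eta_e,\qquad\Delta v-v_{ee}=-Yz-\tfrac12\sqrt z\,\eta_e .
\]
The number $\Delta v-v_{ee}$ is the trace of $D^2v$ on the $m$-dimensional space $e^\perp$, so Cauchy--Schwarz gives $|D^2v|^2\ge v_{ee}^2+\frac1m(\Delta v-v_{ee})^2$. With $(A+B)^2\ge A^2+2AB$,
\[
\frac2z|D^2v|^2\ge2z\Big(d^2+\frac{Y^2}m\Big)+2\sqrt z\,\eta_e\Big(\frac Ym-d\Big).
\]

\emph{The third-order term.} From $\Delta v=-(z+g)$ and $\nabla g=g\big(\frac q2\nabla\log z+s\nabla v\big)$,
\[
\frac2z\nabla v\cdot\nabla\Delta v=-(2+qt)\,\nabla v\cdot\nabla\log z-2stz=(2+qt)\big(2dz-\sqrt z\,\eta_e\big)-2stz .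
\]

\emph{The Laplacian of $\log z$.} By \eqref{eq:gradz}, $|\nabla\log z|^2=4d^2z-4d\sqrt z\,\eta_e+|\eta|^2$. Since $\Delta\log z=\Delta z/z-|\nabla\log z|^2$,
\[
\Delta\log z\ge2z\Big[\frac{Y^2}m-d^2+(2+qt)d-st\Big]+\sqrt z\,\eta_e\Big(2d+\frac{2Y}m-2-qt\Big)-|\eta|^2 .
\]

\emph{The weight.} From $G=\log z+H(\tau)$ and $\Delta\tau=-\sigma\Delta\log z+s\Delta v$,
\[
\Delta G=\mu\,\Delta\log z+s\kappa\,\Delta v+\kappa'|\nabla\tau|^2,\qquad s\kappa\,\Delta v=-2\mu z\,d\,(1+t).
\]
As $\mu>0$, the lower bound for $\Delta\log z$ may be inserted. By \eqref{eq:gradz}, $\nabla\tau=S\nabla v-\sigma\eta$, so for $d\not\equiv0$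
\[
\kappa'|\nabla\tau|^2=2\mu zSd'-4\mu\sigma d'\sqrt z\,\eta_e+2\mu\sigma^2\frac{d'}S|\eta|^2 ;
\]
for $d\equiv0$ this term and $Sd'$ both vanish.

\emph{The sum.} The terms free of $\eta$ add up to $2\mu z$ times
\[
\frac{Y^2}m-d^2+(2+qt)d-st-d(1+t)+Sd'=\frac{Y^2}m+d(1+t-d)-\big(s+(2-q)d\big)t+Sd' ,
\]
where we used $(2+qt)d-d(1+t)=d(1+t)-(2-q)dt$. The right side is $F+Sd'=E$. In the remaining terms $d,d',\mu,\mu^{-1}$ and $d'/S$ are bounded and $|Y|\le C(1+t)$, which gives the stated error.
\end{proof}

\subsection{The maximum principle}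

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Take a smooth barrier and $\varepsilon$ as in Lemma~\ref{lem:smooth}; they depend only on $n,p,q$. Let $c_1\le h\le c_2$ and $\mu\ge\mu_0$ with positive constants. Choose $\varphi\in C_c^\infty(B_{3R/2}(x_0))$ with $0\le\varphi\le1$, $\varphi=1$ on $B_R(x_0)$, $|\nabla\varphi|\le C/R$, $|\Delta\varphi|\le C/R^2$, and let $\psi=\varphi^2$. Then $|\nabla\psi|^2/\psi=4|\nabla\varphi|^2\le C/R^2$ where $\psi>0$, and $\Delta\psi=2\varphi\Delta\varphi+2|\nabla\varphi|^2\ge-C/R^2$.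

Extend $P$ by $0$ to $\{z=0\}$. Since $c_1z\le P\le c_2z$, the extension is continuous, and $\psi P$ attains its maximum at some $\hat x$. If the maximum is $0$, then $z=0$ on $B_R(x_0)$. Otherwise $z(\hat x)>0$ and $\psi(\hat x)>0$, and the smooth function $G+\log\psi$ has a local maximum at $\hat x$. There
\[
\xi=-\frac{\nabla\psi}\psi,\qquad\Delta G\le-\Delta\log\psi=-\frac{\Delta\psi}\psi+|\xi|^2 .
\]
Let $A=(1+t)\sqrt z$. Lemma~\ref{lem:ineq} gives $2\mu_0\varepsilon A^2\le CA|\xi|+C|\xi|^2-\Delta\psi/\psi$ at $\hat x$. The bound $E\ge\varepsilon(1+t)^2$ lets us absorb the first error term uniformly in $t$: since $CA|\xi|\le\mu_0\varepsilon A^2+C'|\xi|^2$,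
\begin{equation}\label{eq:atmax}
\mu_0\varepsilon\,z\le\mu_0\varepsilon A^2\le C|\xi|^2-\frac{\Delta\psi}\psi\qquad\text{at }\hat x .
\end{equation}
Multiplying by $\psi$ and using $\psi|\xi|^2=|\nabla\psi|^2/\psi$ gives $(\psi z)(\hat x)\le C/R^2$. On $B_R(x_0)$ we conclude $c_1z\le\psi P\le c_2(\psi z)(\hat x)\le C/R^2$, and $\sqrt z=|\nabla u|/u$.
\end{proof}

\section{Construction of barriers}\label{sec:construction}

By Proposition~\ref{prop:criterion}, Theorem~\ref{thm:grad} follows from the next statement.

\begin{proposition}\label{prop:exist}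
If $(p,q)\in\mathbb R^2_+\setminus\mathcal D(n)$, then a barrier exists for $(n,p,q)$.
\end{proposition}

If $s<4/m$, the diagonal is a barrier. From now on $s\ge4/m$, so that $S=s>0$ on the diagonal. The sign of $2-q$ decides whether $S$ decreases or increases with the depth, and the two cases need different curves.

\subsection{The case $q>2$}

The only term in $E=Y(d+\frac Ym)-SY'$ that can be negative is $-SY'$. For $q>2$ the factor $S=s-(q-2)d$ becomes small at a finite depth, and there the curve can climb parallel to the diagonal at little cost. Let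
\[
\ell=\frac{s-\frac1{2m}}{q-2}>0,\qquad t_0=\frac1{ms},\qquad t_1=t_0+\ell+ms .
\]
The curve below has $0\le d\le\ell$ throughout. For such $d$ we have $\frac1{2m}\le S\le s$, with $S=\frac1{2m}$ at $d=\ell$, and $d+\frac Ym\ge\frac{d+Y}m=\frac{1+t}m$.
\begin{itemize}
\item For $t\le t_0$ follow the diagonal; $E>0$ by \eqref{eq:diagends}.
\item For $t_0\le t\le t_0+\ell$ let $Y=1+t_0$. Then $d=t-t_0$ grows from $0$ to $\ell$, $Y'=0$, and $E\ge Y\frac{1+t}m>0$.
\item For $t_0+\ell\le t\le t_1$ let $d=\ell$. Then $Y\ge1$, $Y'=t$, and $E\ge\frac{1+t}m-\frac t{2m}>0$.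
\item For $t_1\le t\le t_1e^\ell$ let $d=\ell-\log(t/t_1)$. Then $d'=-1$, $Y'=1+t$, and $Y\ge1+t_1-\ell>ms$, so $E\ge(1+t)\big(\frac Ym-s\big)>0$.
\item For $t\ge t_1e^\ell$ follow the diagonal; $E>0$ by \eqref{eq:diagends}, since $t>ms$.
\end{itemize}
This is a barrier.

\subsection{The case $0\le q\le2$: a good line}

Here we proceed as in Section~\ref{sec:model}: first a line with $E>0$, then the two joins.

\begin{lemma}\label{lem:line}
Let $0\le q\le2$, $s\ge4/m$ and $(p,q)\notin\mathcal D(n)$. There are $y\ge1$ and $x\in(0,1)$ such that the numbers $E_0,E_1,E_2,S_0$ of \eqref{eq:Sline} and \eqref{eq:Eline} are positive.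
\end{lemma}

\begin{proof}
The constraints are $y<\bar y$, present only for $n\ge3$, and $x>\bar x$, present only for $q<1$, together with $E_1>0$ and $S_0>0$.

\emph{$1\le q\le2$.} Here $a\le0$, so $E_2>0$ for all $x\in(0,1)$. Take $y=1$. Then $E_0=\frac1m$, $S_0=s$, and $E_1=1-x\big(s+1-\frac2m\big)>0$ for small $x$.

\emph{$0\le q<1$, $n\ge3$.} Both constraints are present. Since $(p,q)\notin\mathcal D(n)$ we have $s<s^*$, so $E_1>0$ at $(\bar y,\bar x)$ by \eqref{eq:critline}; this is the one place where the hypothesis enters the proof of Theorem~\ref{thm:grad}. By continuity $E_1>0$ for $y\in[1,\bar y)$ close to $\bar y$ and $x\in(\bar x,1)$ close to $\bar x$, and for these $E_0,E_2>0$. Finally $(2-q)(y-1)<\frac{2-q}{m-1}\le\frac2{m-1}\le\frac4m\le s$, because $m\ge2$; so $S_0>0$.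

\emph{$0\le q<1$, $n=2$.} Here $m=1$, so $E_0=y>0$, and $y$ is limited only by $S_0>0$. Take $y=1+\frac s{2(1+a)}$, so that $S_0=\frac s2$. We have $\bar x=\frac a{1+a}\le\frac12$ and $q-2=-(1+a)$, so at $x=\bar x$
\[
E_1=(1+a)y-\bar x(s+a)\ge1+a+\frac s2-\frac{s+a}2>0 .
\]
For $x$ slightly larger than $\bar x$, both $E_1$ and $E_2$ are positive.
\end{proof}

\subsection{The case $0\le q\le2$: joining the line to the diagonal}

Fix $y,x$ as in Lemma~\ref{lem:line}. On the line $Y=y+xt$ we have $E>0$ and, since $q\le2$, $S\ge S_0>0$ for all $t>0$. We use the line for $t_0\le t\le t_1$, with $t_0$ small and $t_1$ large.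

\emph{Small $t$.} Let $J=[1-y,\frac12]$, which contains $0$. For $w\in J$ put $\zeta=1-w\in[\frac12,y]$; then $F(0,w)=\zeta\big[1-(1-\frac1m)\zeta\big]\ge\nu:=\frac12E_0/y>0$. By uniform continuity there is $t_0\in(0,\frac12]$ with $F\ge\nu/2$ on $[0,t_0]\times J$. The depth of the line at $t_0$ is $d_0=1-y+(1-x)t_0\in J$. Let $d=0$ for $t\le e^{-L}t_0$, and let $d$ be affine in $\tau$ from $0$ to $d_0$ for $e^{-L}t_0\le t\le t_0$. For $t\le t_0$ we then have $d\in J$, hence $S_0\le S\le s+1$, and $|d'|\le|d_0|/L$. For $L$ so large that $(s+1)|d_0|/L\le\nu/4$, formula \eqref{eq:E} gives $E\ge\nu/4$.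

\emph{Large $t$.} A curve $Y=\mathrm{const}\cdot t^r$ with $r>1$ overtakes the diagonal, and for $r$ near $1$ it costs little more than the line. Precisely, $E_2>0$ says that $[(2-q)r-1](1-x)<\frac xm$ at $r=1$. Fix $r\in(1,2]$ for which this inequality still holds, and let $k=\max\{(2-q)r-1,0\}$, so that $\theta:=\frac xm-k(1-x)>0$. Choose $t_1>t_0$ with
\[
(1-x)t_1>y-1,\qquad\theta\,t_1>2s,\qquad t_1\ge ms .
\]
The first condition says that $Y_1=y+xt_1<1+t_1$. Let $Y=Y_1(t/t_1)^r$ for $t_1\le t\le t_2$, where $t_2>t_1$ is the first point with $Y=1+t$; it exists because $r>1$. On $[t_1,t_2]$ we have $d\ge0$, hence $S\ge s>0$, and $Y\ge Y_1t/t_1\ge1+xt$, hence $d\le(1-x)t$. Since $Y'=rY$,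
\[
\frac EY=\frac Ym-rs-\big[(2-q)r-1\big]d\ \ge\ \frac{xt}m-2s-k(1-x)t=\theta t-2s>0 .
\]
For $t\ge t_2$ follow the diagonal; $E>0$ by \eqref{eq:diagends}.

The resulting $d$ is continuous, piecewise $C^1$, supported where $e^{-L}t_0\le t\le t_2$, and has $S>0$ and $E>0$ on each closed piece. It is a barrier. The cases $s<4/m$; $s\ge4/m$, $q>2$; and $s\ge4/m$, $0\le q\le2$ exhaust $\mathbb R^2_+\setminus\mathcal D(n)$. This proves Proposition~\ref{prop:exist}, and with it Theorem~\ref{thm:grad}.

\section{Manifolds with Ricci curvature bounded below}\label{sec:manifold}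

The barrier depends only on $n,p,q$, so it is unchanged. The Euclidean structure was used in two places: Bochner's formula and the cutoff function. We recall three facts about a complete manifold with $\mathrm{Ric}\ge-(n-1)K$.
\begin{enumerate}
\item[(1)] Bochner's formula: $\Delta|\nabla v|^2=2|D^2v|^2+2\nabla v\cdot\nabla\Delta v+2\,\mathrm{Ric}(\nabla v,\nabla v)$.
\item[(2)] Laplacian comparison: the distance $\varrho_y$ from a point $y$ is smooth away from $y$ and its cut locus, and there $|\nabla\varrho_y|=1$ and $\Delta\varrho_y\le(n-1)\big(1/\varrho_y+\sqrt K\big)$.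
\item[(3)] If $\gamma:[0,l]\to\mathcal M$ is a minimal unit-speed geodesic and $0<\epsilon<l$, then $\gamma(l)$ is not in the cut locus of $\gamma(\epsilon)$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:manifold}]
By (1), the lower bound for $\Delta\log z$ in the proof of Lemma~\ref{lem:ineq} acquires the term $\frac2z\mathrm{Ric}(\nabla v,\nabla v)\ge-2(n-1)K$. The other steps are the chain rule and pointwise linear algebra. Since $\mu$ is bounded,
\[
\Delta G\ge2\mu zE-C(1+t)\sqrt z\,|\xi|-C|\xi|^2-CK\qquad\text{on }\{z>0\}.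
\]
Fix a smooth nonincreasing $\phi:[0,\infty)\to[0,1]$ with $\phi=1$ on $[0,1]$ and $\phi=0$ on $[\frac32,\infty)$, and let $\psi=\phi(\varrho_{x_0}/R)^2$. By completeness the closed ball of radius $3R/2$ is compact, so the continuous function $\psi P$ attains its maximum at some $\hat x$, and we may assume that the maximum is positive. The difficulty is that $\psi$ need not be smooth at $\hat x$. We replace it near $\hat x$ by a smooth function $\tilde\psi\le\psi$ with $\tilde\psi(\hat x)=\psi(\hat x)$; then $\hat x$ is a local maximum point of $\tilde\psi P$.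

Let $l=\varrho_{x_0}(\hat x)$. If $l<R$, then $\psi=1$ near $\hat x$ and we take $\tilde\psi=1$. If $l\ge R$, we use Calabi's device. Let $\gamma:[0,l]\to\mathcal M$ be a minimal unit-speed geodesic from $x_0$ to $\hat x$, let $y=\gamma(R/2)$ and $\tilde\varrho=\frac R2+\varrho_y$. By the triangle inequality $\tilde\varrho\ge\varrho_{x_0}$, with equality at $\hat x$. Since $\phi$ is nonincreasing, $\tilde\psi=\phi(\tilde\varrho/R)^2$ satisfies $\tilde\psi\le\psi$ with equality at $\hat x$. By (3) and (2), $\tilde\varrho$ is smooth near $\hat x$, and $\Delta\tilde\varrho(\hat x)\le(n-1)\big(2/R+\sqrt K\big)$ because $\varrho_y(\hat x)\ge R/2$. Using $(\phi^2)'\le0$, we find at $\hat x$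
\[
\Delta\tilde\psi=\frac{(\phi^2)''}{R^2}+\frac{(\phi^2)'}R\,\Delta\tilde\varrho\ \ge\ -C\Big(\frac1{R^2}+\frac{\sqrt K}R\Big)\ge-C\big(R^{-2}+K\big),
\]
and $|\nabla\tilde\psi|^2/\tilde\psi=4(\phi')^2/R^2\le C/R^2$.

The proof of Proposition~\ref{prop:criterion} used the cutoff only through an upper bound for $|\nabla\psi|^2/\psi$ and a lower bound for $\Delta\psi$ at $\hat x$. With $\tilde\psi$ in place of $\psi$, inequality \eqref{eq:atmax} holds with $CK$ added on the right. Multiplying by $\tilde\psi(\hat x)=\psi(\hat x)\le1$ gives $(\psi z)(\hat x)\le C(R^{-2}+K)$, hence $c_1z\le\psi P\le C(R^{-2}+K)$ on $B_R(x_0)$. For $K=0$ and a solution on all of $\mathcal M$, letting $R\to\infty$ gives $\nabla u\equiv0$.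
\end{proof}

\begin{thebibliography}{1}

\bibitem{Lu}
Zhihao Lu, \emph{Global and local properties of solutions of elliptic equations with a nonlinear term involving the product of the function and its gradient}, arXiv:2602.19999 (2026).

\end{thebibliography}
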